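\title{Property (T) subfactors of ultraproducts of Haagerup algebras}

\begin{abstract}
Let $N$ be a II$_1$ factor with the Haagerup property and without property Gamma. We prove that, for every ultrafilter $\mathcal U$ on every set, no von Neumann algebra with property (T) lies between the diagonal copy of $N$ and the ultrapower $N^{\mathcal U}$, as conjectured by Kunnawalkam Elayavalli. The result follows from a F{\o}lner-type theorem: if a property (T) subfactor $M$ of an ultraproduct $\prod_{\mathcal U}N_i$ of algebras with the Haagerup property has trivial relative commutant, then the lifts of finitely many unitaries of $M$ almost commute, on the left and on the right, with a finite rank projection on $L^2(N_i)$. The projection is a spectral projection of a compact completely positive map that almost minimizes a convex potential.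
\end{abstract}

\section{Introduction}\label{sec:intro}

The von Neumann algebras studied in this paper are tracial: $N$ comes with a faithful normal tracial state $\tau$, and $\|x\|_2=\tau(x^*x)^{1/2}$. Let $\mathcal U$ be an ultrafilter on a set $I$ and let $(N_i,\tau_i)_{i\in I}$ be tracial von Neumann algebras. The \emph{tracial ultraproduct} $\prod_{\mathcal U}N_i$ is the quotient of the algebra of norm bounded families $(x_i)_{i\in I}$, $x_i\in N_i$, by the ideal of the families with $\lim_{i\to\mathcal U}\|x_i\|_2=0$. It is a tracial von Neumann algebra with trace $\lim_{\mathcal U}\tau_i(x_i)$. A family that represents $x$ is a \emph{lift} of $x$, and we write $x=(x_i)_i$. If $N_i=N$ for all $i$, the ultraproduct is the \emph{ultrapower} $N^{\mathcal U}$, and $N$ sits in it through the \emph{diagonal embedding} $x\mapsto(x)_i$. A statement holds \emph{for $\mathcal U$-almost all $i$} if the set of $i$ for which it holds belongs to $\mathcal U$.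

Two properties, recalled precisely in Section~\ref{sec:background}, pull in opposite directions. An algebra has the Haagerup property if its identity map is a pointwise limit of completely positive maps that are compact on $L^2$. A II$_1$ factor with property (T) is rigid: a completely positive map that almost fixes a certain finite set of unitaries almost fixes all unitaries. No II$_1$ factor has both properties (Section~\ref{sub:principal}). Compactness does not survive the passage to an ultrapower, and the ultrapower of any II$_1$ factor along a free ultrafilter on $\mathbb N$ contains a property (T) factor (Remark~\ref{rem:hyp}). The question is whether a property (T) subalgebra $M$ of $N^{\mathcal U}$ can be large enough to contain $N$ itself. It is stated in \cite{KE} that this is impossible for the free group factor $N=L(F_2)$, for any ultrafilter on any set, and the following is conjectured there.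

\begin{quote}
\emph{Let $N$ be a non Gamma II$_1$ factor with the Haagerup property. Then for any ultrafilter $\mathcal U$ on any set $I$, no property (T) von Neumann algebra $M$ embeds into $N^{\mathcal U}$ so as to contain the diagonal copy of $N$.}
\end{quote}

For a principal ultrafilter $N^{\mathcal U}=N$, so $M=N$, and the statement is the incompatibility of the two properties. For the hyperfinite II$_1$ factor, which has property Gamma, the statement fails (Remark~\ref{rem:hyp}). The non Gamma hypothesis gives $N'\cap N^{\mathcal U}=\mathbb C$, hence $M'\cap N^{\mathcal U}=\mathbb C$, and one may hope that this ties $M$ to the whole ultrapower tightly enough for the rigidity of $M$ to be felt in the coordinates. We prove that it does.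

\begin{theorem}\label{thm:A}
Let $N$ be a non Gamma II$_1$ factor with the Haagerup property and let $\mathcal U$ be an ultrafilter on a set $I$. There is no property (T) von Neumann algebra $M$ with $N\subset M\subset N^{\mathcal U}$, where $N$ is embedded diagonally.
\end{theorem}

No separability is assumed. The main step concerns general ultraproducts. Let $L_a$ and $R_a$ denote left and right multiplication by $a\in N$ on $L^2(N)$, let $U(M)$ be the unitary group of $M$, and let $\|\cdot\|_{HS}$ be the Hilbert--Schmidt norm.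

\begin{theorem}\label{thm:B}
Let $(N_i,\tau_i)_{i\in I}$ be tracial von Neumann algebras with the Haagerup property, let $\mathcal N=\prod_{\mathcal U}N_i$, and let $M\subset\mathcal N$ be a II$_1$ subfactor with property (T) and $M'\cap\mathcal N=\mathbb C1$. Let $s_1,\dots,s_r\in U(M)$ have unitary lifts $s_j=(s_{j,i})_i$, and let $\delta>0$. Then for $\mathcal U$-almost all $i$ there is a nonzero finite rank projection $D$ on $L^2(N_i)$ with
\[
\|[D,L_{s_{j,i}}]\|_{HS}\le\delta\|D\|_{HS},\qquad \|[D,R_{s_{j,i}}]\|_{HS}\le\delta\|D\|_{HS}\qquad(1\le j\le r).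
\]
\end{theorem}

This is a F{\o}lner condition. If $N_i=L(\Gamma)$ is a group von Neumann algebra, $s\in\Gamma$, and $D$ is the projection of $L^2(N_i)=\ell^2\Gamma$ onto $\ell^2F$ for a finite set $F\subset\Gamma$, then $\|D\|_{HS}^2=|F|$, and the squared commutator norms are $|sF\,\triangle\,F|$ and $|Fs\,\triangle\,F|$. When the lifts come from one fixed factor, the F{\o}lner condition makes that factor amenable.

\begin{theorem}\label{thm:C}
In the setting of Theorem~\ref{thm:B}, let $Q$ be a II$_1$ factor with unital $*$-homomorphisms $\rho_i:Q\to N_i$ such that $(\rho_i(x))_i\in M$ for all $x\in Q$. Then $Q$ is injective (amenable). In particular, if $N$ is a II$_1$ factor with the Haagerup property and $N\subset M\subset N^{\mathcal U}$ with $M$ having property (T) and $M'\cap N^{\mathcal U}=\mathbb C$, then $N$ is amenable.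
\end{theorem}

Theorem~\ref{thm:A} follows because an amenable II$_1$ factor has property Gamma. Thus the non Gamma hypothesis may be replaced by $M'\cap N^{\mathcal U}=\mathbb C$, the conclusion then being that $N$ is amenable. We claim nothing for nonamenable Haagerup factors with property Gamma when $M'\cap N^{\mathcal U}\ne\mathbb C$.

\begin{remark}[The hypotheses of Theorem~\ref{thm:A}]\label{rem:hyp}
This remark quotes standard facts and is not used later. Let $\mathcal R$ be the hyperfinite II$_1$ factor and let $\mathcal U$ be free on $\mathbb N$. The algebra $L(SL_3(\mathbb Z))$ is a II$_1$ factor with property (T). It embeds in $\mathcal R^{\mathcal U}$ by residual finiteness: the regular representations of the quotients $SL_3(\mathbb Z/n\mathbb Z)$ take values in matrix subalgebras of $\mathcal R$, and their normalized traces converge to the trace of $L(SL_3(\mathbb Z))$. Every II$_1$ factor $N$ contains $\mathcal R$, so $N^{\mathcal U}\supset\mathcal R^{\mathcal U}$ contains a property (T) factor: the requirement $N\subset M$ is essential. The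 non Gamma hypothesis cannot be dropped. Indeed $\mathcal R$ has the Haagerup property (use the conditional expectations onto an increasing chain of matrix subalgebras with dense union), $L(SL_3(\mathbb Z))\subset\mathcal R^{\mathcal U}$ contains a copy of $\mathcal R$, and all embeddings of $\mathcal R$ into $\mathcal R^{\mathcal U}$ are unitarily conjugate, so a conjugate of $L(SL_3(\mathbb Z))$ contains the diagonal copy. The Haagerup property cannot be dropped either: take $N=M$ a II$_1$ factor with property (T), which is non Gamma by Step~2 in the proof of Lemma~\ref{lem:gap}.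
\end{remark}

\subsection*{The method}
Fix finitely many unitaries $w_k=(w_{k,i})_i$ of $M$ that witness property (T). In each $N_i$ we consider completely positive maps $\varphi$ whose $L^2$-extension $T_\varphi$ is compact and positive, and we attach two numbers to $\varphi$: the \emph{error}, which measures how far $\varphi$ moves the $w_{k,i}$, and the \emph{potential} $J(\varphi)=\operatorname{Tr}(T_\varphi-\frac12)_+$, which measures the size of the subspace on which $T_\varphi$ is large. Let $j_i(\varepsilon)$ be the least potential needed to reach error $\varepsilon$; it is finite by the Haagerup property. Property (T) and the trivial relative commutant show that a smaller error is almost free: $j_i(\varepsilon_1)\le(1+K\varepsilon_0)j_i(\varepsilon_0)$ for $\varepsilon_1<\varepsilon_0$ and $\mathcal U$-almost all $i$ (Section~\ref{sec:improve}). Take $\varphi$ almost optimal at the level $\varepsilon_1$. An operation that does not raise $J$ and keeps the error below $\varepsilon_0$ then cannot lower $J$ by more than a small fraction. Applied to taking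 a power of $\varphi$ and to averaging over the $w_{k,i}$, this forces a spectral projection of $T_\varphi$ to be almost invariant (Section~\ref{sec:B}). Section~\ref{sec:model} shows these mechanisms on small cases.

\section{Background}\label{sec:background}

\subsection*{Notation}
Inner products are linear in the first variable; $\hat x$ is the image of $x\in N$ in $L^2(N)$, and $\langle\hat x,\hat y\rangle=\tau(y^*x)$. Subalgebras contain the unit of the ambient algebra. On a Hilbert space, $\operatorname{Tr}$ is the usual trace and $1_S(T)$ is the spectral projection of a self-adjoint operator $T$ for the set $S$. For a unitary $V$ we have $\|[D,V]\|_{HS}=\|V^*DV-D\|_{HS}$. A linear map $\varphi:N\to N$ is \emph{completely positive} (cp) if $[\varphi(x_{lk})]_{l,k}$ is positive for every positive matrix $[x_{lk}]_{l,k}$ over $N$. An \emph{$M$-$M$ bimodule} is a Hilbert space $H$ with commuting normal unital left and right actions of $M$; a vector $\eta\in H$ is \emph{central} if $x\eta=\eta x$ for all $x\in M$.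

\begin{definition}\label{def:props}
\begin{enumerate}
\item[(a)] $N$ has the \emph{Haagerup property} if there is a net of normal cp maps $\varphi_n:N\to N$ with $\varphi_n(1)\le1$ and $\tau\circ\varphi_n\le\tau$ on $N_+$, such that $\hat x\mapsto\widehat{\varphi_n(x)}$ extends to a compact operator on $L^2(N)$ and $\|\varphi_n(x)-x\|_2\to0$ for all $x\in N$.
\item[(b)] A II$_1$ factor $M$ has \emph{property (T)}, in the sense of Connes--Jones, if there are a finite set $F\subset M$ and $\varepsilon>0$ such that every $M$-$M$ bimodule containing a unit vector $\xi$ with $\|x\xi-\xi x\|\le\varepsilon$ for $x\in F$ contains a nonzero central vector.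
\item[(c)] A II$_1$ factor $N$ has \emph{property Gamma} if for every finite $F\subset N$ and $\varepsilon>0$ there is $u\in U(N)$ with $\tau(u)=0$ and $\|ux-xu\|_2<\varepsilon$ for $x\in F$. Otherwise $N$ is \emph{non Gamma}.
\item[(d)] A von Neumann algebra $Q\subset B(\mathcal K)$ is \emph{injective}, or \emph{amenable}, if there is a projection of norm one from $B(\mathcal K)$ onto $Q$. This does not depend on the faithful normal representation.
\end{enumerate}
\end{definition}

In all three theorems the algebra $M$ is, or is forced to be, a II$_1$ factor, so property (T) is needed only for factors.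

\subsection*{Standard facts}
\begin{enumerate}
\item[(F1)] \emph{Dixmier averaging.} If $N$ is a II$_1$ factor and $x\in N$, then $\tau(x)1$ lies in the norm closed convex hull of $\{uxu^*:u\in U(N)\}$. Hence a bounded functional $\omega$ on $N$ with $\omega(uxu^*)=\omega(x)$ for all $u,x$ equals $\omega(1)\tau$; this applies to every bounded tracial functional.
\item[(F2)] \emph{Radon--Nikodym.} A functional $\omega$ on $N$ with $0\le\omega(x)\le c\,\tau(x)$ for $x\ge0$ has the form $\tau(a\,\cdot)$ for a unique $a\in N$, and $0\le a\le c$. The norm of $\tau(a\,\cdot)$ is $\|a\|_1=\tau(|a|)$.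
\item[(F3)] \emph{Lifting.} Continuous functional calculus in an ultraproduct is computed coordinatewise, because the quotient map is a $*$-homomorphism. Positive elements and matrices lift to positive ones (write them as $y^*y$). If $0\le y_i\le1$ and $(y_i)_i$ is a projection $p$, then $(1_{[1/2,1]}(y_i))_i$ is a lift of $p$, since $|1_{[1/2,1]}(t)-t|\le2t(1-t)$ on $[0,1]$. A unitary is $\exp(\sqrt{-1}\,a)$ with $a=a^*$, so it lifts to unitaries.
\item[(F4)] \emph{Projections in a II$_1$ factor.} For a projection $p$ and $t\in[0,1]$ there is a projection $p'$ with $\tau(p')=t$ and $p'\le p$ or $p'\ge p$; then $\|p-p'\|_2^2=|\tau(p)-t|$. There is a \emph{Haar unitary}, that is, a unitary $v$ with $\tau(v^m)=0$ for $m\ne0$.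
\item[(F5)] \emph{Conditional expectations.} For a von Neumann subalgebra $B\subset N$ there is a trace preserving, $B$-bimodular, cp projection $E_B:N\to B$ of norm one. In particular $B$ is injective if $N$ is.
\item[(F6)] \emph{Basic construction.} Let $M_0\subset M$ be II$_1$ factors and $e$ the projection of $L^2(M)$ onto $L^2(M_0)$. The commutant $\langle M,e\rangle$ of $\{R_y:y\in M_0\}$ is a semifinite factor that contains $M$ (acting on the left) and $e$, the projection $e$ commutes with $M_0$, and there is a faithful normal semifinite trace $\operatorname{tr}$ on $\langle M,e\rangle$ with $\operatorname{tr}(e)=1$.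
\item[(F7)] \emph{Three theorems of Connes.} Let $M$ be a II$_1$ factor with separable predual. (i) $M$ has property Gamma if and only if the group $\operatorname{Int}(M)$ of inner automorphisms is not closed in $\operatorname{Aut}(M)$ for the topology of pointwise $\|\cdot\|_2$-convergence \cite{C74}. (ii) If $M$ is non Gamma, the C$^*$-algebra generated by all $L_x$ and $R_y$, $x,y\in M$, contains a nonzero compact operator \cite[Theorem 2.1]{C76}. (iii) If $M$ is injective, then $M\cong\mathcal R$ \cite{C76}.
\end{enumerate}

\begin{remark}\label{rem:variant}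
If one requires in Definition~\ref{def:props}(b) also that $|\langle x\xi,\xi\rangle-\tau(x)|\le\varepsilon$ and $|\langle\xi x,\xi\rangle-\tau(x)|\le\varepsilon$ for $x\in F$, the form stated above still follows. By (F1) choose for each $x\in F$ unitaries $u_j$ and convex weights $\lambda_j$ with $\|\sum_j\lambda_ju_jxu_j^*-\tau(x)\|\le\varepsilon/2$. Let $\xi$ be a unit vector with $\|u_j\xi-\xi u_j\|\le\varepsilon'$; then also $\|u_j^*\xi-\xi u_j^*\|\le\varepsilon'$, and
\begin{align*}
|\langle u_jxu_j^*\xi,\xi\rangle-\langle x\xi,\xi\rangle|&=|\langle xu_j^*\xi,u_j^*\xi\rangle-\langle x\xi u_j^*,\xi u_j^*\rangle|\le2\varepsilon'\|x\|,\\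
|\langle \xi u_jxu_j^*,\xi\rangle-\langle \xi x,\xi\rangle|&=|\langle \xi u_jx,\xi u_j\rangle-\langle u_j\xi x,u_j\xi\rangle|\le2\varepsilon'\|x\|.
\end{align*}
Hence $\langle x\xi,\xi\rangle$ and $\langle\xi x,\xi\rangle$ lie within $\varepsilon/2+2\varepsilon'\|x\|$ of $\tau(x)$. It suffices to add the $u_j$ to $F$ and to shrink $\varepsilon$.
\end{remark}

\section{Three lemmas on II$_1$ factors}\label{sec:factors}

The theorems in (F7) need a separable predual; the first lemma reduces to that case.

\begin{lemma}\label{lem:sep}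
Every countable subset $F$ of a II$_1$ factor $N$ lies in a II$_1$ subfactor $N_0\subset N$ with separable predual.
\end{lemma}

\begin{proof}
Let $A_0\subset N$ be a countable unital $*$-algebra over $\mathbb Q+\mathbb Q\sqrt{-1}$ that contains $F$ and a projection of trace $2^{-k}$ for each $k\ge1$. Given $A_n$, choose by (F1), for each $a\in A_n$ and $m\ge1$, finitely many unitaries $u_j\in N$ and convex weights $\lambda_j$ with $\|\sum_j\lambda_ju_jau_j^*-\tau(a)\|\le1/m$, and let $A_{n+1}$ be the countable $*$-algebra generated by $A_n$ and all these unitaries. Put $A=\bigcup_nA_n$ and $N_0=A''$. Then $A$ is $\|\cdot\|_2$-dense in $N_0$, so $L^2(N_0)$ is separable and $N_0$ has separable predual. Let $y$ be central in $N_0$ and let $a\in A$ satisfy $\|y-a\|_2\le\delta$. The unitaries $u_j$ chosen for $a$ and $m$ lie in $N_0$, so $y-\sum_j\lambda_ju_jau_j^*=\sum_j\lambda_ju_j(y-a)u_j^*$ has $2$-norm at most $\delta$, and $\|y-\tau(a)\|_2\le\delta+1/m$. As $\delta$ and $1/m$ are arbitrarily small, $y\in\mathbb C$. So $N_0$ is a finite factor, and it is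 not a matrix algebra because it has projections of arbitrarily small nonzero trace.
\end{proof}

\begin{lemma}\label{lem:comm}
If $N$ is a non Gamma II$_1$ factor, then $N'\cap N^{\mathcal U}=\mathbb C$ for every ultrafilter $\mathcal U$ on any set.
\end{lemma}

\begin{proof}
Suppose not, and let $p\in N'\cap N^{\mathcal U}$ be a projection with $t=\tau(p)\in(0,1)$. If $t$ were $\frac12$, the unitary $2p-1$ would have trace zero. In general we produce several independent copies of $p$ and combine their atoms.

By bimodularity $E_N(p)\in N'\cap N=\mathbb C$, so $\tau(px)=t\tau(x)$ for $x\in N$. Lifting $p$ to projections we obtain: for every finite $F'\subset N$ and $\delta>0$ there is a projection $e\in N$ with $\|[e,x]\|_2<\delta$ and $|\tau(ex)-t\tau(x)|<\delta$ for $x\in F'$. Fix a finite set $F\subset N$ and $m$ with $\max(t,1-t)^m\le\frac12$. For each $n\ge1$ choose $e_1^{(n)},\dots,e_m^{(n)}$ inductively with $\delta=1/n$, where $e_{k+1}^{(n)}$ is chosen for the set $F'$ consisting of $F$, of $1$, and of all products $e^{(n)}_{k_1}\cdots e^{(n)}_{k_l}$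 with $k_1<\dots<k_l\le k$. Let $\mathcal V$ be a free ultrafilter on $\mathbb N$. The projections $e_k=(e_k^{(n)})_n\in N^{\mathcal V}$ commute with each other and with $F$, and $\tau(e_{k_1}\cdots e_{k_l})=t^l$ for $k_1<\dots<k_l$, by induction on $l$. For $S\subset\{1,\dots,m\}$ the projection $\prod_{k\in S}e_k\prod_{k\notin S}(1-e_k)$ therefore has trace $t^{|S|}(1-t)^{m-|S|}\le\frac12$, and these $2^m$ orthogonal projections add up to $1$.

List them in any order and find the first one at which the partial sum of the traces exceeds $\frac12$. Let $f_2$ be this projection, $f_1$ the sum of the earlier ones and $f_3$ the sum of the later ones. The traces $t_j=\tau(f_j)$ are at most $\frac12$ and add up to $1$, so each is at most the sum of the other two. They are the sides of a possibly degenerate triangle: there are $z_1,z_2,z_3$ of modulus one with $\sum_jt_jz_j=0$. By (F3) and (F4), lift $f_1$ to projections $f_{1,n}$ of trace exactly $t_1$. If $0\le y_n\le1$ lift $f_2$, so do $(1-f_{1,n})y_n(1-f_{1,n})$; applying (F3) and (F4) in the factors $(1-f_{1,n})N(1-f_{1,n})$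 we lift $f_2$ to projections $f_{2,n}\le1-f_{1,n}$ of trace exactly $t_2$. Put $f_{3,n}=1-f_{1,n}-f_{2,n}$. The unitaries $v_n=\sum_jz_jf_{j,n}\in N$ have trace $0$, and $\lim_{\mathcal V}\|[v_n,x]\|_2=0$ for $x\in F$. So $N$ has property Gamma, a contradiction.
\end{proof}

Property (T) as defined gives a central vector but does not say how far it is from the almost central vector $\xi$. We need this distance. On the part of a bimodule that has no central vector the definition applies directly. The part generated by the central vectors is a multiple of $L^2(M)$, where the definition says nothing; there the estimate comes from (F7)(ii).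

\begin{lemma}[Spectral gap]\label{lem:gap}
Let $M$ be a II$_1$ factor with property (T). There are a finite set $S_0\subset U(M)$ and $\kappa\in(0,1]$ such that for every $M$-$M$ bimodule $H$ and every $\xi\in H$
\begin{equation}\label{eq:gap}
\max_{u\in S_0}\|u\xi-\xi u\|^2\ge\kappa\,\|\xi-P\xi\|^2,
\end{equation}
where $P$ is the projection onto the central vectors. Enlarging $S_0$ preserves \eqref{eq:gap} with the same $\kappa$.
\end{lemma}

\begin{proof}
Let $F$ and $\varepsilon$ be as in Definition~\ref{def:props}(b).

\emph{Step 1: $M$ has separable predual.} By Lemma~\ref{lem:sep}, $F\subset M_0\subset M$ with $M_0$ a II$_1$ factor with separable predual. In the $M$-$M$ bimodule $L^2(\langle M,e\rangle,\operatorname{tr})$ of (F6) the unit vector $e$ commutes with $F$, so there is a central vector $a\ne0$. The positive operator $aa^*\in L^1(\langle M,e\rangle,\operatorname{tr})$ satisfies $uaa^*u^*=aa^*$ for $u\in U(M)$. For small $s>0$ the projection $p=1_{[s,\infty)}(aa^*)\in\langle M,e\rangle$ is nonzero, commutes with $M$, and $\operatorname{tr}(p)\le\operatorname{tr}(aa^*)/s<\infty$.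 Compare $p$ with $e$ in the factor $\langle M,e\rangle$: either $p$ is equivalent to a subprojection of $e$, or we remove from $p$ a subprojection equivalent to $e$, which lowers the trace by $1$, and repeat. So $p$ is a finite sum of projections equivalent to subprojections of $e$, and $pL^2(M)$ is separable because $eL^2(M)=L^2(M_0)$ is. The action of $M$ on $pL^2(M)\ne0$ is normal and unital, hence faithful since $M$ is a factor. So $M$ has separable predual.

\emph{Step 2: $M$ is non Gamma.} Let $\theta\in\operatorname{Aut}(M)$ satisfy $\|\theta(x)-x\|_2\le\varepsilon$ for $x\in F$. Make $L^2(M)$ a bimodule by $x\cdot\zeta\cdot y=x\zeta\theta(y)$. Then $\|x\cdot\hat1-\hat1\cdot x\|=\|x-\theta(x)\|_2\le\varepsilon$ on $F$, so there is $\zeta\ne0$ with $x\zeta=\zeta\theta(x)$ for all $x$. For $u\in U(M)$ this gives $\zeta^*\zeta=\theta(u)^*\zeta^*\zeta\theta(u)$ in $L^1(M)$, so $\zeta^*\zeta$ is a scalar by (F1). Thus $\zeta$ is a multiple of an isometry $v\in M$, which is unitary since $M$ is finite, and $\theta(x)=v^*xv$. So $\operatorname{Int}(M)$ contains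 a neighborhood of the identity. It is an open subgroup, hence closed, its complement being a union of open cosets. By Step~1 and (F7)(i), $M$ is non Gamma.

\emph{Step 3: gap on $L^2(M)\ominus\mathbb C\hat1$.} We claim that there are a finite set $F'\subset M$ and $c>0$ with $\sum_{x\in F'}\|x\zeta-\zeta x\|^2\ge c\|\zeta\|^2$ for all $\zeta\perp\hat1$. Let $\mathcal C$ be the C$^*$-algebra generated by the $L_x$ and $R_y$. It is irreducible, its commutant being the center of $M$, and it contains a nonzero compact operator by (F7)(ii); an irreducible C$^*$-algebra with a nonzero compact operator contains all compact operators, so $\mathcal C$ contains the projection $e_1$ onto $\mathbb C\hat1$. If the claim fails, there is a net of unit vectors $\zeta_n\perp\hat1$ with $\|x\zeta_n-\zeta_nx\|\to0$ for all $x\in M$. Let $\omega$ be a weak$^*$ cluster point of the states $\langle\,\cdot\,\zeta_n,\zeta_n\rangle$ on $\mathcal C$. Since $\|x\zeta_ny-xy\zeta_n\|\to0$, we get $\omega(L_xR_y)=\omega(L_{xy})$. Since $\langle uxu^*\zeta_n,\zeta_n\rangle=\langle xu^*\zeta_n,u^*\zeta_n\rangle$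 is asymptotically $\langle x\zeta_nu^*,\zeta_nu^*\rangle=\langle x\zeta_n,\zeta_n\rangle$, the state $x\mapsto\omega(L_x)$ equals $\tau$ by (F1). So $\omega(L_xR_y)=\tau(xy)=\langle L_xR_y\hat1,\hat1\rangle$. The products $L_xR_y$ span a dense subspace of $\mathcal C$, so $\omega$ is the vector state of $\hat1$ and $\omega(e_1)=1$. But $\langle e_1\zeta_n,\zeta_n\rangle=0$ for all $n$, a contradiction.

\emph{Step 4: general bimodules.} For central $\eta,\eta'\in H$ we have $\langle xy\eta,\eta'\rangle=\langle x\eta y,\eta'\rangle=\langle x\eta,\eta'y^*\rangle=\langle x\eta,y^*\eta'\rangle=\langle yx\eta,\eta'\rangle$, so $\langle x\eta,\eta'\rangle=\tau(x)\langle\eta,\eta'\rangle$ by (F1). Hence $\hat x\otimes\eta\mapsto x\eta$ extends to an isomorphism of the bimodule $L^2(M)\otimes PH$ onto a sub-bimodule $H_0\subset H$, under which $PH$ corresponds to $\hat1\otimes PH$. Expanding in an orthonormal basis of $PH$ and using Step~3, we get $\sum_{x\in F'}\|x\xi_1-\xi_1x\|^2\ge c\|\xi_1-P\xi_1\|^2$ for $\xi_1\in H_0$. The bimodule $H_0^\perp$ has no nonzero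 central vector, so $\max_{x\in F}\|x\xi_2-\xi_2x\|\ge\varepsilon\|\xi_2\|$ for $\xi_2\in H_0^\perp$. For $\xi=\xi_1+\xi_2$ we have $P\xi=P\xi_1$, and by orthogonality
\[
\sum_{x\in F\cup F'}\|x\xi-\xi x\|^2\ge c\|\xi_1-P\xi\|^2+\varepsilon^2\|\xi_2\|^2\ge\min(c,\varepsilon^2)\,\|\xi-P\xi\|^2 .
\]
Write each $x\in F\cup F'$ as a combination of four unitaries with coefficients of modulus at most $\|x\|$, and let $S_0$ be the set of all these unitaries. Then $\|x\xi-\xi x\|\le4\|x\|\max_{u\in S_0}\|u\xi-\xi u\|$, and \eqref{eq:gap} holds with $\kappa=\min\big(1,\min(c,\varepsilon^2)/(16\sum_{x\in F\cup F'}\|x\|^2)\big)$. The last assertion holds because the left side of \eqref{eq:gap} grows with $S_0$.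
\end{proof}

\section{Completely positive maps, error and potential}\label{sec:cp}

In this section $(N,\tau)$ is a tracial von Neumann algebra and $w_1=1,w_2,\dots,w_d$ is a list of unitaries of $N$. Property (T) speaks about vectors in bimodules and the Haagerup property about cp maps; we set up the dictionary between them.

\subsection{Symmetric maps and their bimodules}
Call $\varphi:N\to N$ \emph{symmetric} if it is cp, $\varphi(1)\le1$, and $\tau(\varphi(x)y)=\tau(x\varphi(y))$ for all $x,y$. Such a map is subtracial, since $\tau(\varphi(x))=\tau(x\varphi(1))\le\tau(x)$ for $x\ge0$. By the Kadison--Schwarz inequality $\varphi(x)^*\varphi(x)\le\varphi(x^*x)$ it satisfies $\|\varphi(x)\|\le\|x\|$ and $\|\varphi(x)\|_2\le\|x\|_2$, so $T_\varphi\hat x=\widehat{\varphi(x)}$ defines a contraction on $L^2(N)$. As $\langle T_\varphi\hat x,\hat y\rangle=\tau(\varphi(x)y^*)$ and $\langle\hat x,T_\varphi\hat y\rangle=\tau(x\varphi(y^*))$, a cp map with $\varphi(1)\le 1$ and bounded $T_\varphi$ is symmetric exactly when $T_\varphi$ is self-adjoint. Let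
\[
\mathcal P(N)=\{\varphi\text{ symmetric}:\ T_\varphi\text{ is compact and positive}\}.
\]
For $\varphi\in\mathcal P(N)$ we have $0\le T_\varphi\le1$, and $\varphi^m\in\mathcal P(N)$ with $T_{\varphi^m}=T_\varphi^m$.

A vector $\eta$ of an $N$-$N$ bimodule has \emph{coefficient map} $X:N\to N$ if $\langle a\eta b,\eta\rangle=\tau(X(a)b)$ for all $a,b\in N$. Then
\begin{equation}\label{eq:coef}
\|a\eta\|^2=\tau(X(a^*a)),\qquad\|\eta b\|^2=\tau(X(1)bb^*),\qquad\langle u\eta u^*,\eta\rangle=\tau(X(u)u^*).
\end{equation}

\begin{lemma}\label{lem:bimod}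
For every symmetric map $\varphi$ there is an $N$-$N$ bimodule $H_\varphi$ with a vector $\xi$ whose coefficient map is $\varphi$. Moreover $\|\xi\|^2=\tau(\varphi(1))\le1$, and for every $u\in U(N)$
\begin{equation}\label{eq:commnorm}
\|u\xi-\xi u\|^2=2\tau(\varphi(1))-2\langle T_\varphi\hat u,\hat u\rangle .
\end{equation}
\end{lemma}

\begin{proof}
On the algebraic tensor product $N\odot N$, with $a\otimes b$ written $a\xi b$, put $\langle a\xi b,a'\xi b'\rangle=\tau(\varphi(a'^*a)bb'^*)$. Write the positive matrix $[\varphi(a_l^*a_k)]_{l,k}$ as $[\sum_mc_{ml}^*c_{mk}]_{l,k}$. Then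
\[
\Big\|\sum_ka_k\xi b_k\Big\|^2=\sum_{k,l}\tau\big(b_l^*\varphi(a_l^*a_k)b_k\big)=\sum_m\Big\|\sum_kc_{mk}b_k\Big\|_2^2\ge0 .
\]
The last expression shows that right multiplication by $x$ has norm at most $\|x\|$, and the middle one shows the same on the left, because $[\varphi(a_l^*x^*xa_k)]\le\|x\|^2[\varphi(a_l^*a_k)]$. The formula for the form shows that both actions respect adjoints. Let $H_\varphi$ be the separated completion. For $\eta=\sum_ka_k\xi b_k$, symmetry gives $\langle x\eta,\eta\rangle=\tau\big(x\sum_{k,l}a_k\varphi(b_kb_l^*)a_l^*\big)$, and $\langle\eta x,\eta\rangle=\tau\big(x\sum_{k,l}b_l^*\varphi(a_l^*a_k)b_k\big)$. These functionals of $x$ are normal for a dense set of $\eta$, so the actions are normal. Finally $\|u\xi-\xi u\|^2=2\|\xi\|^2-2\operatorname{Re}\langle u\xi u^*,\xi\rangle$, and $\langle u\xi u^*,\xi\rangle=\tau(\varphi(u)u^*)=\langle T_\varphi\hat u,\hat u\rangle$ is real.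
\end{proof}

\subsection{Averaging}
To push a vector toward the central vectors one replaces $\eta$ by $\frac1d\sum_kw_k\eta w_k^*$. The corresponding operation on maps is
\begin{equation}\label{eq:avg}
\mathbb A\varphi(y)=\frac1{d^2}\sum_{k,l}w_l\,\varphi(w_l^*yw_k)\,w_k^*,\qquad T_{\mathbb A\varphi}=\frac1{d^2}\sum_{k,l}V_{lk}T_\varphi V_{lk}^*,\qquad V_{lk}=L_{w_l}R_{w_k^*}.
\end{equation}
The second formula holds because $V_{lk}\hat y=\widehat{w_lyw_k^*}$ and $V_{lk}^*\hat y=\widehat{w_l^*yw_k}$. Note that $V_{11}=1$, $V_{l1}=L_{w_l}$ and $V_{1k}=R_{w_k^*}$.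

\begin{lemma}\label{lem:avg}
If $\eta$ has coefficient map $\varphi$, then $\eta'=\frac1d\sum_kw_k\eta w_k^*$ has coefficient map $\mathbb A\varphi$, and for $g=g^*\in N$ the vector $g\eta g$ has coefficient map $y\mapsto g\varphi(gyg)g$. If $\varphi$ is symmetric, so is $\mathbb A\varphi$, and $\mathbb A\mathcal P(N)\subset\mathcal P(N)$.
\end{lemma}

\begin{proof}
We compute
\[
\langle a\eta'b,\eta'\rangle=\frac1{d^2}\sum_{k,l}\langle w_l^*aw_k\,\eta\,w_k^*bw_l,\eta\rangle=\frac1{d^2}\sum_{k,l}\tau\big(w_l\varphi(w_l^*aw_k)w_k^*\,b\big),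
\]
and $\langle ag\eta gb,g\eta g\rangle=\langle gag\,\eta\,gbg,\eta\rangle=\tau(g\varphi(gag)g\,b)$. Let $\varphi$ be symmetric and let $W=(w_1,\dots,w_d)$ be the row matrix, so that $WW^*=d$. The map $\mathbb A\varphi$ is $d^{-2}$ times the composition of the cp maps $y\mapsto W^*yW$, $\varphi\otimes\mathrm{id}_d$ and $Y\mapsto WYW^*$. Since $W^*W\le d$, we get $(\varphi\otimes\mathrm{id}_d)(W^*W)\le d$ and $\mathbb A\varphi(1)\le d^{-2}\,d\,WW^*=1$. By \eqref{eq:avg}, $T_{\mathbb A\varphi}$ is self-adjoint, and it is compact and positive if $T_\varphi$ is.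
\end{proof}

\subsection{The error}
For $\varphi\in\mathcal P(N)$ put
\[
\operatorname{err}(\varphi)=\max_k\big(1-\langle T_\varphi\hat w_k,\hat w_k\rangle\big)\in[0,1].
\]
Because $w_1=1$, the error also controls the mass: $\tau(\varphi(1))\ge1-\operatorname{err}(\varphi)$.

\begin{lemma}\label{lem:err}
For $\varphi\in\mathcal P(N)$ and $m\ge1$,
\[
\operatorname{err}(\varphi^m)\le m\operatorname{err}(\varphi),\qquad\operatorname{err}(\mathbb A\varphi)\le4\sqrt{\operatorname{err}(\varphi)} .
\]
\end{lemma}

\begin{proof}
Since $1-\lambda^m\le m(1-\lambda)$ on $[0,1]$, we have $1-T_\varphi^m\le m(1-T_\varphi)$, which gives the first bound. Let $\epsilon=\operatorname{err}(\varphi)$ and $\xi\in H_\varphi$. By \eqref{eq:commnorm}, $\|w_k\xi w_k^*-\xi\|^2\le2\epsilon$, so $\xi'=\frac1d\sum_kw_k\xi w_k^*$ satisfies $\|\xi'-\xi\|\le\sqrt{2\epsilon}$. As $\|\xi\|,\|\xi'\|\le1$, the numbers $\langle w_k\xi'w_k^*,\xi'\rangle=\langle T_{\mathbb A\varphi}\hat w_k,\hat w_k\rangle$ and $\langle w_k\xi w_k^*,\xi\rangle=\langle T_\varphi\hat w_k,\hat w_k\rangle$ differ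 by at most $2\sqrt{2\epsilon}$. Hence $\operatorname{err}(\mathbb A\varphi)\le\epsilon+2\sqrt{2\epsilon}\le(1+2\sqrt2)\sqrt\epsilon\le4\sqrt\epsilon$.
\end{proof}

\subsection{The potential}
We need a measure of the size of $T_\varphi$ that is finite for compact operators, does not grow under averaging, and drops under averaging unless something is invariant. The trace can be infinite and does not change under averaging. For a positive compact operator $T$ with eigenvalues $\lambda$ (always counted with multiplicity) we take
\[
J(T)=\operatorname{Tr}\big(T-\tfrac12\big)_+=\sum_\lambda\big(\lambda-\tfrac12\big)_+<\infty,\qquad J(\varphi)=J(T_\varphi).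
\]

\begin{lemma}\label{lem:J}
\begin{enumerate}
\item[(a)] $J(T)=\max_\Pi\operatorname{Tr}\big(\Pi(T-\frac12)\big)$ over finite rank projections $\Pi$, and the maximum is attained at $\Pi=1_{(1/2,\infty)}(T)$. So $J$ is monotone, convex and unitarily invariant.
\item[(b)] $J(Y^*Y)=J(YY^*)$ for compact $Y$.
\item[(c)] For $\varphi\in\mathcal P(N)$ and $c>0$: $J(cT_{\mathbb A\varphi})\le J(cT_\varphi)$ and $J(\varphi)\ge\frac12-\operatorname{err}(\varphi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $B=T-\frac12=B_+-B_-$ we have $\operatorname{Tr}(\Pi B)\le\operatorname{Tr}(\Pi B_+)\le\operatorname{Tr}B_+$, with equality for the support projection of $B_+$. A maximum of monotone affine functions is monotone and convex. (b) The nonzero eigenvalues of $Y^*Y$ and $YY^*$ agree with multiplicity. (c) The first bound follows from \eqref{eq:avg} and (a); for the second take $\Pi$ to be the projection onto $\mathbb C\hat1$.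
\end{proof}

The least potential needed for a given error is
\[
j(\varepsilon)=\inf\{J(\varphi):\varphi\in\mathcal P(N),\ \operatorname{err}(\varphi)\le\varepsilon\}\ \ge\ \tfrac12-\varepsilon .
\]
The next lemma is the only place where the Haagerup property is used.

\begin{lemma}\label{lem:haag}
If $N$ has the Haagerup property, then $j(\varepsilon)<\infty$ for every $\varepsilon>0$.
\end{lemma}

\begin{proof}
Let $\varphi_n$ be as in Definition~\ref{def:props}(a), with compact extension $T_n$. For $x,y\ge0$ we have $0\le\tau(\varphi_n(x)y)\le\|y\|\tau(x)$, so (F2) yields a linear map $\varphi_n^*:N\to N$ with $\tau(\varphi_n(x)y)=\tau(x\varphi_n^*(y))$ and $0\le\varphi_n^*(y)\le\|y\|$ for $y\ge0$; in particular $\varphi_n^*(1)\le1$. It is cp because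
\[
\sum_{k,l}\tau\big(x_l^*\varphi_n^*(y_l^*y_k)x_k\big)=\sum_{k,l}\tau\big(y_k\varphi_n(x_kx_l^*)y_l^*\big)\ge0 ,
\]
and its $L^2$-extension is $T_n^*$. So $\varphi_n^*\varphi_n$ is cp and subunital with operator $T_n^*T_n$; it lies in $\mathcal P(N)$, and $\langle T_n^*T_n\hat w_k,\hat w_k\rangle=\|\varphi_n(w_k)\|_2^2\to1$ for each $k$.
\end{proof}

\section{Model cases}\label{sec:model}

Nothing in this section is used in the proofs.

\subsection{A principal ultrafilter}\label{sub:principal}
Suppose that a II$_1$ factor $N$ has both property (T) and the Haagerup property. Let the list $w_k$ contain $S_0$, and take $\varphi\in\mathcal P(N)$ with error at most $\varepsilon=\kappa/10$. In $H_\varphi$, \eqref{eq:commnorm} and \eqref{eq:gap} give $\|\xi-P\xi\|^2\le2\varepsilon/\kappa$. For every unitary $u$ we have $\|u\xi-\xi u\|\le2\|\xi-P\xi\|$, so by \eqref{eq:commnorm}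
\[
\langle T_\varphi\hat u,\hat u\rangle\ge1-\varepsilon-4\varepsilon/\kappa\ge\tfrac12 .
\]
For the powers $u=v^m$ of a Haar unitary the vectors $\hat u$ are orthonormal, and this contradicts the compactness of $T_\varphi$.

Now let $N\subset M\subset N^{\mathcal U}$ with $\mathcal U$ arbitrary. The unitaries $w_k=(w_{k,i})_i$ vary with $i$, so the maps $\varphi_i$ that almost fix them vary with $i$. The same computation, done in the ultrapower, gives $\lim_{\mathcal U}\langle T_{\varphi_i}\hat u,\hat u\rangle\ge\frac12$ for each $u\in U(N)$. This is no contradiction: it holds, for example, whenever $T_{\varphi_i}\to1$ strongly along $\mathcal U$. Compactness has to be used inside one coordinate $N_i$, at a scale that depends on $i$. This is the role of $j_i$.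

\subsection{Multipliers on $\mathbb Z$ and on $F_2$}
Let $N=L(\Gamma)$ with canonical unitaries $\lambda_g$. A positive definite function $f$ on $\Gamma$ with $f(e)=1$ defines a unital cp map $\lambda_g\mapsto f(g)\lambda_g$, whose $L^2$-extension is the diagonal operator on $\ell^2\Gamma$ with entries $f(g)$. If $f\ge0$ and $f$ vanishes at infinity, the map lies in $\mathcal P(N)$. For $w_k=\lambda_{g_k}$, the definitions become
\[
J(f)=\sum_g\big(f(g)-\tfrac12\big)_+,\qquad\operatorname{err}(f)=\max_k(1-f(g_k)),\qquad\mathbb Af(g)=\frac1{d^2}\sum_{k,l}f(g_l^{-1}gg_k).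
\]

\begin{example}\label{ex:Z}
Let $\Gamma=\mathbb Z$, $(g_k)=(0,1,-1)$, and $f_n(g)=(1-|g|/n)_+=\frac1n\langle\lambda_g1_{[1,n]},1_{[1,n]}\rangle$ with $n=2m\ge6$. The error is $1/n$, and $J(f_n)=\frac1{2m}\sum_{|g|<m}(m-|g|)=n/4$. The function $\mathbb Af_n$ is the average of $f_n(g+\nu)$, where $\nu=0,\pm1,\pm2$ has weights $\frac39,\frac29,\frac19$. It equals $f_n$ for $2\le|g|\le n-2$, where $f_n$ is affine on $[g-2,g+2]$; it is at most $3/n\le\frac12$ for $|g|\ge n-1$; and it is smaller than $f_n$ by $\frac8{9n}$ at $0$ and by $\frac2{9n}$ at $\pm1$. Thus $J(\mathbb Af_n)=\frac n4-\frac4{3n}$, and $J(\mathbb Af_n)/J(f_n)\to1$. The level sets of $f_n$ are long intervals, which are F{\o}lner sets.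
\end{example}

\begin{example}\label{ex:F2}
Let $\Gamma=F_2$ be free on $a,b$, $(g_k)=(e,a,a^{-1},b,b^{-1})$, and $f_n(g)=e^{-t|g|}$ with $t=(\log2)/n$. This function is positive definite, because $|g^{-1}h|=\|\iota(g)-\iota(h)\|^2$ for the indicator function $\iota(g)$ of the set of edges between $e$ and $g$ in the Cayley tree, and $e^{-t\|x-y\|^2}$ is a positive definite kernel on a Hilbert space. The error $1-e^{-t}$ tends to $0$. For $|g|\ge2$, multiplication by a list element on either side changes the length by $0,-1,+1$ in $1,1,3$ cases out of $5$, independently on the two sides. So $\mathbb Af_n(g)=\sigma f_n(g)$ with $\sigma=\big((1+e^t+3e^{-t})/5\big)^2=1-\frac45t+O(t^2)$. The sphere of radius $n-k\ge1$ has $4\cdot3^{n-1}3^{-k}$ elements, and on it $f_n-\frac12=\frac12(e^{kt}-1)$. Divide by $2\cdot3^{n-1}t$ and let $n\to\infty$; the five elements of length at most $1$ are negligible, and $e^{kt}-1\le2kt$ for $0\le k\le n$ gives dominated convergence. Then $J(f_n)$ yields $\sum_{k\ge1}k3^{-k}=\frac34$ and $J(\mathbb Af_n)$ yields $\sum_{k\ge1}(k-\frac45)3^{-k}=\frac7{20}$.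 So $J(\mathbb Af_n)/J(f_n)\to\frac7{15}$: one averaging destroys a fixed fraction of the potential, which is concentrated near the boundary of the ball.
\end{example}

\subsection{An exact minimizer}\label{sub:exact}
Return to a general $N$. Let $0<\varepsilon_0<1$, $\varepsilon_1=\varepsilon_0^2/96$, and suppose, as an idealization, that $j(\varepsilon_1)=j(\varepsilon_0)$ and that $\varphi\in\mathcal P(N)$ has error at most $\varepsilon_1$ and $J(\varphi)=j(\varepsilon_1)$. Let $T=T_\varphi$ and $A=T_{\mathbb A\varphi^6}$. By Lemma~\ref{lem:err}, $\mathbb A\varphi^6$ has error at most $4\sqrt{6\varepsilon_1}=\varepsilon_0$, so $J(T)\ge J(T^6)\ge J(A)\ge j(\varepsilon_0)=J(T)$, and equality holds throughout. The equality $J(T)=J(T^6)$ forces $\lambda^6=\lambda$, that is $\lambda=1$, for every eigenvalue $\lambda>\frac12$. With $D=1_{\{1\}}(T)\ne0$ and $B=T^6-\frac12$, the supports of $B_+$ and $B_-$ are $D$ and $1-D$. Let $\Pi=1_{(1/2,1]}(A)$. The average of the numbers $\operatorname{Tr}(V_{lk}^*\Pi V_{lk}B)\le\operatorname{Tr}B_+$ is $J(A)=\operatorname{Tr}B_+$,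 so each of them equals $\operatorname{Tr}B_+$. A finite rank projection $\Pi'$ with $\operatorname{Tr}(\Pi'B)=\operatorname{Tr}B_+$ has $\operatorname{Tr}(B_+(1-\Pi'))=\operatorname{Tr}(B_-\Pi')=0$, so $\Pi'=D$. Thus $V_{lk}^*\Pi V_{lk}=D$ for all $k,l$; the case $k=l=1$ gives $\Pi=D$, and $D$ commutes with all $L_{w_l}$ and $R_{w_k}$. The proof of Theorem~\ref{thm:B} establishes $j(\varepsilon_1)\approx j(\varepsilon_0)$ up to a factor close to $1$ and makes this argument quantitative.

\section{Improving the error at small cost}\label{sec:improve}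

Let $\mathcal N$, $M$, $s_j$ be as in Theorem~\ref{thm:B} and $S_0$, $\kappa$ as in Lemma~\ref{lem:gap}. Enlarge the list $s_1,\dots,s_r$ so that it contains $S_0$, choosing unitary lifts for the new elements. Put
\[
(w_1,\dots,w_d)=(1,s_1,s_1^*,\dots,s_r,s_r^*),\qquad(w_{1,i},\dots,w_{d,i})=(1,s_{1,i},s_{1,i}^*,\dots,s_{r,i},s_{r,i}^*).
\]
The objects of Section~\ref{sec:cp} for $N_i$ and the list $(w_{k,i})_k$ are written $\mathbb A_i$, $\operatorname{err}_i$, $j_i$; the averaging for $\mathcal N$ and $(w_k)_k$ is written $\mathbb A$.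

On an $M$-$M$ bimodule $H$ let $h\xi=\frac1d\sum_kw_k\xi w_k^*$. This is a contraction that fixes central vectors. It is self-adjoint because taking adjoints permutes the list, so it preserves $(PH)^\perp$. The term $k=1$ gives $h\ge\frac1d-\frac{d-1}d=-1+\frac2d$, and \eqref{eq:gap} gives $\langle(1-h)\eta,\eta\rangle=\frac1{2d}\sum_k\|w_k\eta-\eta w_k\|^2\ge\frac\kappa{2d}\|\eta\|^2$ for $\eta\perp PH$. So $h$ has norm less than $1$ on $(PH)^\perp$, and
\begin{equation}\label{eq:hq}
h^q\xi\to P\xi\quad(q\to\infty)\qquad\text{for all }\xi\in H .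
\end{equation}

If $\psi_i$ are symmetric maps on $N_i$, then $(x_i)_i\mapsto(\psi_i(x_i))_i$ is a well-defined map $(\psi_i)_{\mathcal U}$ on $\mathcal N$, since the $\psi_i$ are contractive for $\|\cdot\|$ and $\|\cdot\|_2$. It is symmetric by (F3), and $\mathbb A(\psi_i)_{\mathcal U}=(\mathbb A_i\psi_i)_{\mathcal U}$ by \eqref{eq:avg}.

The plan is to average many times. By \eqref{eq:hq} this makes the vector as central as we like, and by Lemma~\ref{lem:J} it costs no potential. Three difficulties arise. First, the limit $\zeta=P\xi$ has $z=\|\zeta\|^2<1$ in general, so the error stays near $1-z$ until we rescale by $1/z$. Second, the averaged map $\chi$ divided by $z$ need not be subunital. The trivial relative commutant shows that $\chi(1)$ is close to $z$ in $2$-norm, so a cutoff that is almost scalar repairs this. Third, rescaling can raise $J$ by an uncontrolled amount: eigenvalues equal to $\frac12$ contribute nothing to $J(T)$ but do contribute to $J(T/z)$. We therefore start from $\varphi^2$, since $\lambda^2/z\le\lambda$ unless $\lambda$ is close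 to $1$.

\begin{lemma}\label{lem:improve}
Let $K=18/\kappa$ and $0<\varepsilon_1<\varepsilon_0\le\kappa/60$. For $\mathcal U$-almost all $i$ the following holds: for every $\varphi\in\mathcal P(N_i)$ with $\operatorname{err}_i(\varphi)\le\varepsilon_0$ there is $\varphi''\in\mathcal P(N_i)$ with $\operatorname{err}_i(\varphi'')\le\varepsilon_1$ and $J(\varphi'')\le(1+K\varepsilon_0)J(\varphi)$. For these $i$, $j_i(\varepsilon_1)\le(1+K\varepsilon_0)\,j_i(\varepsilon_0)$.
\end{lemma}

\begin{proof}
The last assertion follows by taking the infimum over $\varphi$. Suppose that the first fails. Then the set $I'$ of indices at which the stated property fails belongs to $\mathcal U$. For $i\in I'$ choose $\varphi_i\in\mathcal P(N_i)$ with $\operatorname{err}_i(\varphi_i)\le\varepsilon_0$ that admits no such $\varphi''$, and put $\varphi_i=0$ for $i\notin I'$. Let $\psi_i=\varphi_i^2$, $\Phi=(\psi_i)_{\mathcal U}$, and let $\xi\in H=H_\Phi$ be given by Lemma~\ref{lem:bimod} for $\mathcal N$. We regard the $\mathcal N$-$\mathcal N$ bimodule $H$ also as an $M$-$M$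 bimodule, with $P$ and $h$ as above. Fix $\theta>0$ so small that $\theta'=3\sqrt{2\theta}+2\theta$ satisfies $\theta'(2+\theta')<\varepsilon_1$.

\emph{Step 1: the central vector.} By Lemma~\ref{lem:err}, $\operatorname{err}_i(\psi_i)\le2\varepsilon_0$ on $I'$. Passing to the limit, $\tau(\Phi(w_k)w_k^*)\ge1-2\varepsilon_0$ for all $k$. So $\|\xi\|^2\ge1-2\varepsilon_0$, and $\|w_k\xi-\xi w_k\|^2\le4\varepsilon_0$ by \eqref{eq:commnorm}. With $\zeta=P\xi$, \eqref{eq:gap} gives $\|\xi-\zeta\|^2\le4\varepsilon_0/\kappa$, and since $\kappa\le1$,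
\[
z:=\|\zeta\|^2=\|\xi\|^2-\|\xi-\zeta\|^2\in[1-6\varepsilon_0/\kappa,\,1]\subset[0.9,\,1].
\]

\emph{Step 2: the averaged maps send $1$ close to $z$.} By Lemma~\ref{lem:avg}, $h^q\xi$ has the symmetric coefficient map $\mathbb A^q\Phi=(\mathbb A_i^q\psi_i)_{\mathcal U}$, so $0\le\langle h^q\xi\,b,h^q\xi\rangle=\tau(\mathbb A^q\Phi(1)b)\le\tau(b)$ for $0\le b\in\mathcal N$. By \eqref{eq:hq} the same bounds hold for $\zeta$, and (F2) gives $a_\infty\in\mathcal N$ with $\langle\zeta b,\zeta\rangle=\tau(a_\infty b)$ for all $b\in\mathcal N$. For $u\in U(M)$ and $b\in\mathcal N$, centrality of $\zeta$ gives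
\[
\tau(u^*a_\infty u\,b)=\langle\zeta ubu^*,\zeta\rangle=\langle\zeta ub,\zeta u\rangle=\langle u\zeta b,u\zeta\rangle=\tau(a_\infty b).
\]
Hence $a_\infty\in M'\cap\mathcal N=\mathbb C$, and $a_\infty=z1$ because $\tau(a_\infty)=\|\zeta\|^2$. This is the only use of the relative commutant hypothesis; without it we would know only that $0\le a_\infty\le1$ and $\tau(a_\infty)=z$.

Choose $q$ with $\|h^q\xi-\zeta\|\le\theta$, and put
\[
\eta=h^q\xi,\quad\chi_i=\mathbb A_i^q\psi_i\in\mathcal P(N_i),\quad X=(\chi_i)_{\mathcal U},\quad a_i=\chi_i(1),\quad a=(a_i)_i=X(1).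
\]
For $b\in\mathcal N$ we have $|\tau((a-z)b)|=|\langle\eta b,\eta\rangle-\langle\zeta b,\zeta\rangle|\le2\theta\|b\|$, so $\|a-z\|_1\le2\theta$. As $0\le a\le1$, we get $\|a-z\|_2^2\le\|a-z\|\,\|a-z\|_1\le2\theta$.

\emph{Step 3: renormalization.} Let $c=z^{-1/4}\le1.03$. Define $\gamma(t)=c$ for $0\le t\le z$ and $\gamma(t)=z^{1/4}t^{-1/2}$ for $z\le t\le1$. This is a continuous function with
\[
0\le\gamma\le c,\qquad\gamma(t)^2t\le z^{1/2},\qquad|\gamma(t)-c|\le|t-z|,
\]
the last because $|\gamma'|\le\frac12z^{-5/4}\le1$ on $[z,1]$. Put $g_i=\gamma(a_i)$, $g=(g_i)_i=\gamma(a)$, and $\varphi_i''(y)=g_i\chi_i(g_iyg_i)g_i$. This map is cp, and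
\[
\varphi_i''(1)=g_i\chi_i(g_i^2)g_i\le c^2g_ia_ig_i=z^{-1/2}\gamma(a_i)^2a_i\le1 .
\]
Its operator is $G_iT_{\chi_i}G_i$ with $G_i=L_{g_i}R_{g_i}$ self-adjoint, so it is positive and compact. Hence $\varphi_i''\in\mathcal P(N_i)$.

\emph{Step 4: the potential.} We have $G_i^2\le c^4=z^{-1}$. By parts (b), (a) and (c) of Lemma~\ref{lem:J}, the last applied $q$ times,
\[
J(\varphi_i'')=J\big(T_{\chi_i}^{1/2}G_i^2T_{\chi_i}^{1/2}\big)\le J(z^{-1}T_{\chi_i})\le J(z^{-1}T_{\varphi_i}^2).
\]
Let $\lambda\in[0,1]$ be an eigenvalue of $T_{\varphi_i}$. If $\lambda\le z$, then $\lambda^2/z\le\lambda$. If $\lambda>z$, then $\lambda^2/z-\lambda=\lambda(\lambda-z)/z\le\frac{10}9(1-z)$ and $\lambda-\frac12\ge0.4$, so $\lambda^2/z-\lambda\le3(1-z)(\lambda-\frac12)$. In both cases $(\lambda^2/z-\frac12)_+\le(1+3(1-z))(\lambda-\frac12)_+$. Summing over $\lambda$ and using $3(1-z)\le K\varepsilon_0$, we get $J(\varphi_i'')\le(1+K\varepsilon_0)J(\varphi_i)$ for all $i$.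

\emph{Step 5: the error.} By Lemma~\ref{lem:avg} the vector $\eta'=g\eta g$ has coefficient map $(\varphi_i'')_{\mathcal U}$, so $\lim_{\mathcal U}\tau_i(\varphi_i''(w_{k,i})w_{k,i}^*)=\langle w_k\eta'w_k^*,\eta'\rangle$. From Steps 2 and 3, $\|g-c\|_2\le\|a-z\|_2\le\sqrt{2\theta}$. Since $X$ is subtracial and subunital, \eqref{eq:coef} gives
\[
\|(g-c)\eta\|^2=\tau\big(X((g-c)^2)\big)\le2\theta,\qquad\|\eta(g-c)\|^2=\tau\big(X(1)(g-c)^2\big)\le2\theta .
\]
From $g\eta g-c^2\eta=(g-c)\eta g+c\,\eta(g-c)$ and $\|g\|\le c\le1.03$ we obtain $\|\eta'-z^{-1/2}\eta\|\le3\sqrt{2\theta}$, hence $\|\eta'-\zeta_1\|\le\theta'$ for the central unit vector $\zeta_1=z^{-1/2}\zeta$. As $w_k\zeta_1w_k^*=\zeta_1$,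
\[
|\langle w_k\eta'w_k^*,\eta'\rangle-1|\le\|\eta'-\zeta_1\|\,(\|\eta'\|+\|\zeta_1\|)\le\theta'(2+\theta')<\varepsilon_1 .
\]
There are finitely many $k$, so $\operatorname{err}_i(\varphi_i'')\le\varepsilon_1$ for $\mathcal U$-almost all $i$, in particular for some $i\in I'$. With Step~4 this contradicts the choice of $\varphi_i$.
\end{proof}

\begin{remark}\label{rem:unbounded}
The set of good indices depends on $\varepsilon_1$, and the estimate has to be multiplicative. Suppose that for some $k$ every $v=w_{k,i}$ is a Haar unitary, as can be arranged when $N\subset M\subset N^{\mathcal U}$. If $\operatorname{err}_i(\varphi)\le\varepsilon$, then $\|v^m\xi-\xi v^m\|\le m\sqrt{2\varepsilon}$ in $H_\varphi$, so $\langle T_\varphi\widehat{v^m},\widehat{v^m}\rangle\ge1-\varepsilon-m^2\varepsilon$ by \eqref{eq:commnorm}. Testing $J$ on the span of the orthonormal vectors $\widehat{v},\dots,\widehat{v^n}$ gives $j_i(\varepsilon)\ge n(\frac12-\varepsilon-n^2\varepsilon)$. So $j_i(\varepsilon)\to\infty$ as $\varepsilon\to0$ for each fixed $i$, and Lemma~\ref{lem:improve}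 then shows that $\lim_{\mathcal U}j_i(\varepsilon_0)=\infty$.
\end{remark}

\section{The almost invariant projection}\label{sec:B}

We first make Section~\ref{sub:exact} quantitative; this is a statement about operators on a Hilbert space. The difficulty is that eigenvalues near $\frac12$ have little weight in $J$, so a projection that almost attains the maximum in Lemma~\ref{lem:J}(a) is poorly determined on the corresponding eigenvectors. The sixth power removes them: if $J(T^6)$ is close to $J(T)$, then $T^6$ has few eigenvalues in $(\frac14,\frac34]$. The exponent is chosen so that $(7/8)^6<\frac12$.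

\begin{proposition}\label{prop:spec}
Let $T$ be a compact operator with $0\le T\le1$ and $J(T)>0$, let $V_1=1,V_2,\dots,V_n$ be unitaries, let $A=\frac1n\sum_mV_mT^6V_m^*$, and let $0\le\beta\le\frac19$. If $J(A)\ge(1-\beta)J(T)$, then $D=1_{(3/4,1]}(T^6)$ is a nonzero finite rank projection and
\[
\|V_m^*DV_m-D\|_{HS}\le9\sqrt{n\beta}\,\|D\|_{HS}\qquad(1\le m\le n).
\]
\end{proposition}

\begin{proof}
Write $J=J(T)$. By Lemma~\ref{lem:J}(a), $J\ge J(T^6)\ge J(A)\ge(1-\beta)J$. Let $D_{\mathrm{mid}}=1_{(1/4,3/4]}(T^6)$ and $D_{\mathrm{low}}=1_{[0,1/4]}(T^6)$, so that $D+D_{\mathrm{mid}}+D_{\mathrm{low}}=1$.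

\emph{The middle part is small.} For an eigenvalue $\lambda>\frac12$ of $T$ let $\Delta(\lambda)=(\lambda-\frac12)-(\lambda^6-\frac12)_+\ge0$. The sum of all $\Delta(\lambda)$ is $J-J(T^6)\le\beta J$. If $\lambda^6\le\frac34$, then $\Delta(\lambda)\ge\frac14(\lambda-\frac12)$: for $\lambda\le\frac78$ we have $\lambda^6\le(7/8)^6<\frac12$ and $\Delta(\lambda)=\lambda-\frac12$, and for $\lambda>\frac78$ we have $\Delta(\lambda)\ge\frac38-\frac14=\frac18\ge\frac14(\lambda-\frac12)$. An eigenvalue counted by $D_{\mathrm{mid}}$ satisfies $\lambda^3>\frac12>(11/14)^3$, so $\lambda-\frac12>\frac27$ and $\Delta(\lambda)\ge\frac1{14}$. Therefore $\operatorname{Tr}D_{\mathrm{mid}}\le14\beta J$. Moreover $(1-\beta)J\le J(T^6)\le\frac12\operatorname{Tr}D+\frac14\operatorname{Tr}D_{\mathrm{mid}}$, so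
\[
\operatorname{Tr}D\ge2(1-\beta)J-7\beta J=(2-9\beta)J\ge J>0 .
\]

\emph{Almost invariance.} Let $\Pi=1_{(1/2,1]}(A)$, a finite rank projection, $\Pi_m=V_m^*\Pi V_m$, and $B=T^6-\frac12=B_+-B_-$. Then
\[
\frac1n\sum_m\operatorname{Tr}(\Pi_mB)=\operatorname{Tr}\big(\Pi(A-\tfrac12)\big)=J(A)\ge(1-\beta)J,
\]
while $\operatorname{Tr}(\Pi_mB)\le\operatorname{Tr}B_+=J(T^6)\le J$ for each $m$. The deficits $\operatorname{Tr}B_+-\operatorname{Tr}(\Pi_mB)$ are nonnegative with average at most $\beta J$, so for each $m$
\[
\operatorname{Tr}(B_+(1-\Pi_m))+\operatorname{Tr}(B_-\Pi_m)=\operatorname{Tr}B_+-\operatorname{Tr}(\Pi_mB)\le n\beta J .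
\]
Since $B_+\ge\frac14D$ and $B_-\ge\frac14D_{\mathrm{low}}$,
\begin{align*}
\|\Pi_m-D\|_{HS}^2&=\operatorname{Tr}(D(1-\Pi_m))+\operatorname{Tr}((1-D)\Pi_m)\\
&=\operatorname{Tr}(D(1-\Pi_m))+\operatorname{Tr}(D_{\mathrm{low}}\Pi_m)+\operatorname{Tr}(D_{\mathrm{mid}}\Pi_m)\\
&\le4n\beta J+14\beta J\le18n\beta\operatorname{Tr}D .
\end{align*}
For $m=1$ this bounds $\|\Pi-D\|_{HS}^2$. Hence
\[
\|V_m^*DV_m-D\|_{HS}\le\|V_m^*(D-\Pi)V_m\|_{HS}+\|\Pi_m-D\|_{HS}\le2\sqrt{18n\beta}\,\|D\|_{HS},
\]
and $2\sqrt{18}\le9$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]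
Keep the setting of Section~\ref{sec:improve}; the numbers $d$, $\kappa$ and $K$ do not depend on $\delta$. Choose $\varepsilon_0\in(0,\kappa/60]$ so small that $\beta=(K+1)\varepsilon_0$ satisfies $\beta\le\frac19$ and $9d\sqrt\beta\le\delta$, and let $\varepsilon_1=\varepsilon_0^2/96$. Fix an index $i$ for which Lemma~\ref{lem:improve} holds. By Lemma~\ref{lem:haag}, $0<\frac12-\varepsilon_1\le j_i(\varepsilon_1)<\infty$, so there is $\varphi\in\mathcal P(N_i)$ with $\operatorname{err}_i(\varphi)\le\varepsilon_1$ and $0<J(\varphi)\le(1+\varepsilon_0)j_i(\varepsilon_1)$. By Lemma~\ref{lem:err}, $\operatorname{err}_i(\mathbb A_i\varphi^6)\le4\sqrt{6\varepsilon_1}=\varepsilon_0$. Therefore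
\[
J(\mathbb A_i\varphi^6)\ge j_i(\varepsilon_0)\ge\frac{j_i(\varepsilon_1)}{1+K\varepsilon_0}\ge\frac{J(\varphi)}{(1+\varepsilon_0)(1+K\varepsilon_0)}\ge(1-\varepsilon_0)(1-K\varepsilon_0)J(\varphi)\ge(1-\beta)J(\varphi).
\]
By \eqref{eq:avg}, Proposition~\ref{prop:spec} applies to $T=T_\varphi$ and the $n=d^2$ unitaries $V_{lk}=L_{w_{l,i}}R_{w_{k,i}^*}$. It gives a nonzero finite rank projection $D$ with $\|[D,V_{lk}]\|_{HS}\le9d\sqrt\beta\,\|D\|_{HS}\le\delta\|D\|_{HS}$. The operator $L_{s_{j,i}}$ is $V_{l1}$ for the entry $w_{l,i}=s_{j,i}$, and $R_{s_{j,i}}$ is $V_{1k}$ for the entry $w_{k,i}=s_{j,i}^*$.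
\end{proof}

\section{From F{\o}lner projections to amenability and property Gamma}\label{sec:CA}

The index $i$ provided by Theorem~\ref{thm:B} depends on the finite set and on $\delta$. To take a limit of the resulting states we represent $Q$ on all the spaces $L^2(N_i)$ at once. Only the estimate for left multiplications is needed.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Each $\tau_i\circ\rho_i$ is a tracial state on $Q$, so it equals $\tau_Q$ by (F1). Thus $\rho_i$ is trace preserving, hence faithful and normal, and $\rho=\bigoplus_iL_{\rho_i(\cdot)}$ is a faithful normal representation of $Q$ on $\mathcal K=\bigoplus_iL^2(N_i)$. For a finite set $S\subset U(Q)$ and $\delta>0$ apply Theorem~\ref{thm:B} to the unitaries $(\rho_i(u))_i\in M$, $u\in S$, with these lifts. For some $i$ we get a nonzero finite rank projection $D$ on $L^2(N_i)\subset\mathcal K$ such that $D_u=\rho(u)^*D\rho(u)$ satisfies $\|D_u-D\|_{HS}\le\delta(\operatorname{Tr}D)^{1/2}$ for $u\in S$. The operator $D_u-D$ has rank at most $2\operatorname{Tr}D$, so by the Cauchy--Schwarz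 inequality its trace norm is at most $\sqrt{2\operatorname{Tr}D}\,\|D_u-D\|_{HS}\le\sqrt2\,\delta\operatorname{Tr}D$. The state $\omega_{S,\delta}=\operatorname{Tr}(D\,\cdot)/\operatorname{Tr}D$ on $B(\mathcal K)$ therefore satisfies, for $u\in S$ and $x\in B(\mathcal K)$,
\[
|\omega_{S,\delta}(\rho(u)x\rho(u)^*)-\omega_{S,\delta}(x)|=\frac{|\operatorname{Tr}((D_u-D)x)|}{\operatorname{Tr}D}\le\sqrt2\,\delta\|x\| .
\]
Let $\omega$ be a weak$^*$ cluster point as $S$ increases and $\delta\to0$. Then $\omega(\rho(u)x\rho(u)^*)=\omega(x)$ for all $u\in U(Q)$. Replacing $x$ by $x\rho(u)$ and using that unitaries span $Q$, we get $\omega(\rho(y)x)=\omega(x\rho(y))$ for $x\in B(\mathcal K)$ and $y\in Q$. In particular $\omega\circ\rho$ is a tracial state, so $\omega\circ\rho=\tau_Q$. For $x,y\ge0$,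
\[
\omega(x\rho(y))=\omega\big(\rho(y)^{1/2}x\rho(y)^{1/2}\big)\in[0,\|x\|\tau_Q(y)] .
\]
By (F2) the formula $\tau_Q(\mathcal E(x)y)=\omega(x\rho(y))$ defines a positive linear map $\mathcal E:B(\mathcal K)\to Q$. For $y'\in Q$ we have $\omega(\rho(y')\rho(y))=\tau_Q(y'y)$, so $\mathcal E\circ\rho=\mathrm{id}$. A positive unital map between unital C$^*$-algebras has norm one, so $\rho\circ\mathcal E$ is a projection of norm one onto $\rho(Q)\cong Q$, and $Q$ is injective.

For the last assertion take $N_i=N=Q$ and $\rho_i=\mathrm{id}$. Here $M$ is a factor because its center lies in $M'\cap N^{\mathcal U}=\mathbb C$, and it is of type II$_1$ because it is tracial and contains $N$.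
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $N\subset M\subset N^{\mathcal U}$ and that $M$ has property (T). By Lemma~\ref{lem:comm}, $M'\cap N^{\mathcal U}\subset N'\cap N^{\mathcal U}=\mathbb C$; this is where the non Gamma hypothesis first enters. By Theorem~\ref{thm:C}, $N$ is injective. We show that $N$ then has property Gamma. Let $F\subset N$ be finite and $\varepsilon>0$. By Lemma~\ref{lem:sep}, $F$ lies in a II$_1$ subfactor $N_0\subset N$ with separable predual. It is injective by (F5), so $N_0\cong\mathcal R$ by (F7)(iii), and there is a unital matrix subalgebra $B\subset N_0$ with $\|x-E_B(x)\|_2<\varepsilon/2$ for $x\in F$. Since $N\cong B\otimes(B'\cap N)$, the algebra $B'\cap N$ is a II$_1$ factor. It contains a projection $p$ of trace $\frac12$, and $u=2p-1$ is a unitary with $\tau(u)=0$. As $u$ commutes with $E_B(x)$,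
\[
\|[u,x]\|_2=\|[u,x-E_B(x)]\|_2\le2\|x-E_B(x)\|_2<\varepsilon\qquad(x\in F).
\]
So $N$ has property Gamma, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{C74}
Connes, \emph{Almost periodic states and factors of type III$_1$}, J. Funct. Anal., 1974.

\bibitem{C76}
Connes, Ann. of Math., 1976.

\bibitem{KE}
Srivatsav Kunnawalkam Elayavalli, \emph{Remarks on the diagonal embedding and strong 1-boundedness}, arXiv:2210.03783 (2022).

\end{thebibliography}
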